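# Permutations lying in small primitive groups: why $P(n)=O(1/n)$

## 1. Degrees of no special shape

Choose a permutation of $\{1,\dots,n\}$ uniformly at random. How likely is it to lie in some primitive group other than the two obvious ones, $A_n$ and $S_n$? These notes bound this probability by a constant times $1/n$ and then find its exact main term. We begin with a class of degrees for which the answer is easy.

**Definition (primitive group, $P(n)$).** A subgroup $G\le S_n$ is *primitive* if it is transitive and preserves no nontrivial partition of $\{1,\dots,n\}$, that is, no partition other than the one into singletons and the one with a single part. Put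
$$P(n)=\frac1{n!}\Big|\bigcup_{\substack{G\le S_n\ \mathrm{primitive}\\ A_n\not\le G}}G\Big| .$$

A conjugate of a primitive group is primitive, so the union is closed under conjugation. Hence it is a union of conjugacy classes, and $P(n)$ is a sum over cycle types. We write $(c_1,\dots,c_r)$ for the type with these cycle lengths; fixed points count as cycles of length $1$. The permutations of a type with $m_j$ cycles of length $j$ form a proportion $1/|C|$ of $S_n$, where
$$|C|=\prod_j j^{m_j}m_j! \tag{1}$$
is the order of the centralizer. Since $m_j!\ge1$ and every omitted cycle contributes a factor at least $1$, $|C|$ is at least the product of the lengths of any collection of distinct cycles. This remark is used all the time.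

**Example ($n=5$).** A transitive group of prime degree is primitive. Let $G\le S_5$ be transitive, so $5$ divides $|G|$. By Sylow, $G$ has one or six subgroups of order $5$. If six, $G$ contains all twenty-four $5$-cycles; these generate a nontrivial normal subgroup of the simple group $A_5$, so $A_5\le G$. If one, $G$ lies in the normalizer of a $5$-cycle, which is a conjugate of $AGL(1,5)$, the group of maps $y\mapsto ay+b$ on $\mathbb F_5$. Its elements have types $(5)$, $(1,4)$, $(1,2,2)$ and the identity. So $P(5)=\frac15+\frac14+\frac18+\frac1{120}=\frac{70}{120}$.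

The problem comes from Persi Diaconis, Jason Fulman and Robert Guralnick, "On fixed points of permutations", arXiv:0708.2643 (2007). Łuczak and Pyber showed $P(n)=O(n^{-1/2+\alpha})$ for any $\alpha>0$; this was improved to $O(n^{-2/3+\alpha})$ for any $\alpha>0$; the conjecture is that $O(n^{-1})$ holds.

We rely on one deep theorem about primitive groups, which depends on the classification of finite simple groups. The *socle* of a group is the subgroup generated by its minimal normal subgroups; it is normal.

**External theorem [GMPS]** (S. Guest, J. Morris, C. E. Praeger, P. Spiga, *On the maximum orders of elements of finite almost simple groups and primitive permutation groups*, Trans. AMS 367 (2015), Theorem 1.3). If a primitive group $G$ of degree $n$ contains an element of order $\ge n/4$, then its socle $N\cong T^\ell$ is one of: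

1. $\mathrm{Alt}(m)^\ell$ in its natural action on $\ell$-tuples of $k$-subsets of $\{1,\dots,m\}$;
2. $PSL_d(q)^\ell$ in one of its natural actions on $\ell$-tuples of points or of hyperplanes of $PG_{d-1}(q)$;
3. elementary abelian ($G$ is affine, that is, $G\le AGL(d,p)$ with $n=p^d$);
4. $T^\ell$ with $T$ in an explicit finite list and $\ell\le\ell_T$, where $\ell_T$ depends only on $T$.

In 1 and 2, $T$ is nonabelian simple. In 4, $n\le|N|$ because $N$ is transitive, so $n$ is bounded. **From now on $n$ is sufficiently large**; case 4 then does not occur.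

**Proposition 1.** Let $n$ run through the integers that are not prime, not a perfect power, and not of the form $\frac{q^d-1}{q-1}$ with $q$ a prime power and $d\ge2$ (for instance $34$ and $35$). Then $P(n)\le n^{-3+o(1)}$.

The proof discards two rare sets of permutations and shows that nothing remains. The three lemmas are needed for every degree, so we state them in general.

**Lemma 1.** The proportion of $\pi\in S_n$ of order $\le n/4$ is at most $n^{-3+o(1)}$.

*Proof.* Let $P(n,m)$ be the proportion of $\pi\in S_n$ with $\pi^m=1$. The number of permutations in which the cycle through a given point has length $e$ is $(n-1)(n-2)\cdots(n-e+1)\cdot(n-e)!=(n-1)!$. So this length equals each $e\le n$ with probability $1/n$, and given the cycle, the rest is uniform on the other $n-e$ points. Hence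
$$P(n,m)=\frac1n\sum_{e\mid m,\ e\le n}P(n-e,m).$$
If $m\le n/4$, apply this four times. Each step removes at most $n/4$ points, so the degrees at the four steps are at least $n,\frac{3n}4,\frac n2,\frac n4$. With $d(m)$ the number of divisors of $m$, we get
$$P(n,m)\le\frac{d(m)^4}{n\cdot\frac{3n}4\cdot\frac n2\cdot\frac n4}=\frac{32}3\,d(m)^4n^{-4}.$$
Sum over $m\le n/4$ and use the classical bound $d(m)=m^{o(1)}$. $\square$

**Lemma 2.** Put $R=10\log_2n$. The proportion of $\pi\in S_n$ with at least $R$ cycles is at most $(n+1)n^{-10}$.

*Proof.* From $\sum_\pi z^{\#\mathrm{cycles}(\pi)}=z(z+1)\cdots(z+n-1)$ at $z=2$, the mean of $2^{\#\mathrm{cycles}}$ is $\frac{2\cdot3\cdots(n+1)}{n!}=n+1$. By Markov's inequality the proportion with $2^{\#\mathrm{cycles}}\ge2^R=n^{10}$ is at most $(n+1)n^{-10}$. $\square$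

For the third lemma recall three textbook facts. If $T$ is transitive on $\Delta$ and $\alpha\in\Delta$, then $C_{\mathrm{Sym}(\Delta)}(T)\cong N_T(T_\alpha)/T_\alpha$. The Livingstone–Wagner theorem: the number of orbits of a permutation group of degree $m$ on $k$-subsets is non-decreasing in $k\le m/2$. And $\mathrm{Aut}(A_m)=S_m$ for $m\ge7$.

**Lemma 3.** Let $G$ be primitive of degree $n$ with $A_n\not\le G$ and with socle $T=A_m$ acting on the set $\Delta$ of $k$-subsets of $\{1,\dots,m\}$. Then no $x\in G$ has both order $>n/4$ and fewer than $R$ cycles.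

*Proof.* As $n\le2^m$ is large, $m\ge9$. Replacing subsets by complements, assume $k\le m/2$. If $k=1$ then $n=m$ and $G\ge A_n$, excluded; so $k\ge2$. The stabilizer of a $k$-set is $T_\alpha=(S_k\times S_{m-k})\cap A_m$. It is transitive on the $k$-set and on its complement (it contains $A_k\times A_{m-k}$, and if $k=2$ also a product of the transposition on the $k$-set with one outside). So it has exactly two orbits on $\{1,\dots,m\}$, and $N_T(T_\alpha)$ permutes these two.

*$k=m/2$.* Then $|N_T(T_\alpha):T_\alpha|\le2$, so $|C_{\mathrm{Sym}(\Delta)}(T)|\le2$. Complementation commutes with $T$ and is nontrivial, so it generates this centralizer. $G$ normalizes $T$, hence its centralizer, hence permutes the orbits of the centralizer, which have size $2$. So $G$ is imprimitive, a contradiction.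

*$2\le k<m/2$.* The two orbits have different sizes, so $N_T(T_\alpha)$ fixes the $k$-set, $N_T(T_\alpha)=T_\alpha$ and $C_{\mathrm{Sym}(\Delta)}(T)=1$. Therefore $N_{\mathrm{Sym}(\Delta)}(T)$ embeds in $\mathrm{Aut}(A_m)=S_m$; it contains $S_m$ acting on $k$-subsets, so it equals it. As $T$ is normal in $G$, $x\in S_m$. Let $x$ have cycle lengths $b_1,\dots,b_r$ on the $m$ points. A cycle of length $b$ gives $\lfloor b/2\rfloor$ orbits on pairs inside it, and two different cycles give at least one orbit on pairs meeting both. So the number of orbits of $\langle x\rangle$ on $2$-subsets is at least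
$$\sum_i\Big\lfloor\frac{b_i}2\Big\rfloor+\binom r2\ \ge\ \frac{m-r}2+\frac{r-1}2=\frac{m-1}2 .$$
By Livingstone–Wagner for $\langle x\rangle$, it has at least that many orbits on $k$-subsets. If $x$ has fewer than $R$ cycles on $\Delta$, then $m\le2R+1=O(\log n)$. If $x$ has $h$ distinct cycle lengths on the $m$ points then $1+\dots+h\le m$, so $h\le\sqrt{2m}$, and
$$\mathrm{ord}(x)\le m^{\sqrt{2m}}=\exp\big(O(\sqrt{\log n}\,\log\log n)\big)=n^{o(1)}<n/4. \qquad\square$$

*Proof of Proposition 1.* Let $x\in G$ with $G$ primitive, $A_n\not\le G$. Discard the $x$ of order $\le n/4$ and those with at least $R$ cycles; this costs $n^{-3+o(1)}$. If $x$ is left, [GMPS] applies to $G$. Case 3 needs $n=p^d$, a prime or a perfect power. Cases 1 and 2 with $\ell\ge2$ need $n$ to be a perfect power. Case 2 with $\ell=1$ needs $n=\frac{q^d-1}{q-1}$. What remains is case 1 with $\ell=1$, where Lemma 3 says that there is no such $x$. $\square$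

What changes in general? Three doors open: affine groups, groups on a product set $\Delta^\ell$, and projective groups. Behind each there are permutations that have large order and few cycles, so the two filters of this section do not remove them. We must count these survivors, precisely enough to see $1/n$.

## 2. Prime degree by hand, and the cycle types that must occur

Take $n=p$ prime and only the conjugates of $AGL(1,p)$. A nontrivial translation is a $p$-cycle. A map $y\mapsto ay+b$ with $a\ne1$ of multiplicative order $\ell$ has one fixed point and $j=(p-1)/\ell$ cycles of length $\ell$. So the union of the conjugates of $AGL(1,p)$ has proportion exactly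
$$\frac1p+\sum_{j\ell=p-1,\ \ell\ge2}\frac1{\ell^{\,j}j!}+\frac1{p!}.$$
The terms with $j\ge4$, and the identity, have order $\le p/4$, so by Lemma 1 they add at most $p^{-3+o(1)}$. The terms $j=2,3$ are $O(p^{-2})$. The total is $\frac1p+\frac1{p-1}+O(p^{-2})$. Two types, each with one very long cycle, carry all the weight, and all the others are smaller by a factor of order $n$.

The main term in general is a list of such types. For each $n$ put
$$M(n)=\frac{\alpha}{n}+\frac{\beta}{n-1}+\frac{\gamma}{2(n-2)}+\frac{\delta}{p(n-p)}+\frac{\varepsilon}{4(n-4)}, \tag{2}$$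
where each symbol is $0$ except in these cases:

* $\alpha=1$ if $n$ is prime or $n=\frac{q^d-1}{q-1}$ ($q$ a prime power, $d\ge2$);
* $\beta=1$ if $n$ is a prime power or $n-1$ is prime;
* $\gamma=1$ if $n-1$ is a prime power;
* $\delta=1$ if $n=p^d$ with $p$ prime, $d\ge2$;
* $\varepsilon=1$ if $n$ is a power of $2$.

For example, $n=32$ has all five symbols equal to $1$ (as $31$ is prime), and $M(32)=\frac1{32}+\frac1{31}+\frac1{60}+\frac1{60}+\frac1{112}$; whereas $M(34)=0$.

**Theorem A.** There is an absolute constant $C$ with $P(n)\le C/n$ for all $n$.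

**Theorem B.** $M(n)\le P(n)\le M(n)+O(n^{-3/2}\log n)$ for all sufficiently large $n$. The error term has the right order: for $n=p^2$, $p$ prime, $P(n)-M(n)\gg n^{-3/2}\log n$.

**Corollary C.** If none of "$n$ is a prime power", "$n-1$ is a prime power", "$n=\frac{q^d-1}{q-1}$ with $d\ge3$" holds, then $P(n)=O(n^{-3/2}\log n)$. Moreover $\limsup_n nP(n)=13/4$ if there are infinitely many Mersenne primes, and $=5/2$ otherwise.

Theorem A follows from Theorem B: $nM(n)$ is bounded for large $n$, which gives $P(n)\le C/n$ for $n\ge n_1$ say, and for $n<n_1$ we have $P(n)\le1\le n_1/n$.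

**Lower bound: $P(n)\ge M(n)$ for large $n$.** The purpose of this step is to realize each type behind (2). The types $(n)$, $(1,n-1)$, $(1,1,n-2)$, $(p,n-p)$, $(4,n-4)$, for those symbols that equal $1$, are distinct for large $n$, and by (1) their proportions are the five fractions in (2). The groups $PGL(d,q)$ on points and $AGL(d,p)$ are $2$-transitive, hence primitive. For $d\ge2$, $|PGL(d,q)|\le q^{d^2}\le(q^{d-1})^{4(d-1)}\le n^{4\log_2n}$, since $d^2\le4(d-1)^2$ and $q^{d-1}\le n$; and $|AGL(d,p)|\le p^{d+d^2}=n^{1+d}$. For large $n$ these are less than $n!/2$, so the groups do not contain $A_n$. The union defining $P(n)$ is closed under conjugation, so one element of each required type is enough.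

* $(n)$: a nontrivial translation in $AGL(1,n)$ if $n$ is prime; a Singer cycle in $PGL(d,q)$, that is, multiplication by a generator of $\mathbb F_{q^d}^*$ on the points of $\mathbb F_{q^d}$ over $\mathbb F_q$, if $n=\frac{q^d-1}{q-1}$.
* $(1,n-1)$: multiplication by a generator of $\mathbb F_{p^d}^*$, in $AGL(d,p)$, if $n=p^d$; a nontrivial unipotent element $y\mapsto y+1$ of $PGL(2,p)$ if $n-1=p$.
* $(1,1,n-2)$: a diagonal element $y\mapsto\zeta y$ of order $q-1$ in $PGL(2,q)$, $q=n-1$.
* $(p,n-p)$: on $\mathbb F_p\times\mathbb F_{p^{d-1}}$, translation by $1$ times multiplication by a generator of $\mathbb F_{p^{d-1}}^*$. On $\mathbb F_p\times\{0\}$ it is a $p$-cycle. Elsewhere every cycle has length $\mathrm{lcm}(p,p^{d-1}-1)=p(p^{d-1}-1)$, which is the number of points there.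
* $(4,n-4)$: on $\mathbb F_2^2\times\mathbb F_{2^{d-2}}$, a $4$-cycle of $AGL(2,2)=S_4$ times multiplication by a generator of $\mathbb F_{2^{d-2}}^*$. The type is $(4,4(2^{d-2}-1))$ by the same reasoning.

## 3. Summing reciprocal centralizers over products

The obvious upper bound is a union bound: add $|G|$ over the conjugates of $G$. There are $|S_n:N_{S_n}(G)|$ conjugates, so one class contributes $|G|/|N_{S_n}(G)|$ after division by $n!$. If $G$ is its own normalizer this is $1$, and nothing has been proved. This already happens for $AGL(1,p)$, which is the normalizer of its unique Sylow $p$-subgroup. So we must add $1/|C|$ over types, as we did by hand.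

That works when there are few types. It is in trouble on a product set. Let $n=uv$ and $x=(g,h)\in\mathrm{Sym}(u)\times\mathrm{Sym}(v)$ on $[u]\times[v]$. The type of $x$ depends only on the types of $g$ and $h$, but there are very many of those. The centralizer of $x$ contains $C(g)\times C(h)$, and
$$\sum_{g,h\ \mathrm{types}}\frac1{|C(g)||C(h)|}=1\cdot1=1,$$
because the proportions of types in a symmetric group add up to $1$. So this estimate too gives nothing.

The way past this is that $x$ has a much larger centralizer as soon as $g$ has several cycles $O_1,\dots,O_r$: one may act on each strip $O_i\times[v]$ by its own element of $C(h)$. This gives $|C(x)|\ge|C(h)|^r$ up to a useful extra factor, and for $r\ge2$ the sum $\sum_h|C(h)|^{-r}$ is small, of order $v^{-r}$. For $r=1$ there is no gain: with $g$ a $u$-cycle the bound is $\sum_h\frac1{u|C(h)|}=\frac1u$. Nor can it all be an artifact: if $n=2^d$, the type $(2,n-2)$ of Section 2 is of this kind with $u=2$, $g$ a transposition, and its proportion $\frac1{2(n-2)}$ is a main term. So the estimate will cover exactly the pairs in which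 $g$ has two cycles or more, and the case of one cycle must be met by the structure of the groups.

**Definition ($D(u,v)$).** For $n=uv$, let $D(u,v)$ be the set of permutations $(g,h)\in\mathrm{Sym}(u)\times\mathrm{Sym}(v)$ of $[u]\times[v]$ such that $g$ has at least two cycles. For instance, with $u=2$, $v=3$ and $h$ a $3$-cycle, $(1,h)$ is in $D(2,3)$ and has type $(3,3)$; while $(g,h)$ with $g$ the transposition is a $6$-cycle and is not in $D(2,3)$.

**Lemma 4.** Let $h$ range over all types in $S_v$, $v\ge2$. Then (i) $|C(h)|\ge v-1\ge v/2$; (ii) $\sum_h|C(h)|^{-2}\le K/v^2$ with $K$ absolute.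

*Proof.* (i) For $m\ge1$, $j^mm!\ge jm$, so $|C(h)|\ge\prod_{m_j>0}jm_j$. The factors are positive integers with sum $v$, and at most one equals $1$ (only $j=m_j=1$ gives $1$). A product of integers $\ge2$ is at least their sum, by $ab\ge a+b$ for $a,b\ge2$ and induction. So the product is at least $v$ if no factor is $1$. If one is, the others have sum $v-1\ge1$ and product at least $v-1$.

(ii) We have $|C(h)|^{-2}=\prod_jj^{-2m_j}/(m_j!)^2\le\prod_jj^{-2m_j}/m_j!$. Summed over types this gives at most $f_v$, the coefficient of $z^v$ in $f=\exp\big(\sum_jz^j/j^2\big)$. From $zf'=f\sum_jz^j/j$ we get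
$$vf_v=\sum_{j=1}^v\frac{f_{v-j}}j .$$
Put $S=\sum_if_i=f(1)=e^{\pi^2/6}$. Since $1/j\le1$, first $f_v\le S/v$. Next split the sum at $j=v/2$. For $j\le v/2$ the index $v-j$ lies between $v/2$ and $v$; for $j>v/2$ we have $1/j<2/v$. So
$$vf_v\le(1+\log v)\max_{v/2\le i\le v}f_i+\frac{2S}v .$$
Inserting $f_i\le S/i\le2S/v$ gives $f_v=O(\log(2v)/v^2)$. For $v/2\le i\le v$ this says $f_i=O(\log(2v)/v^2)$, and inserting it once more gives $vf_v=O(\log^2(2v)/v^2)+2S/v$. Hence $f_v=O(1/v^2)$. $\square$

**Lemma 5.** The sum of $1/\prod a_i$ over partitions $(a_1,\dots,a_r)$ of $u$ into exactly $r$ parts is at most $r(1+\log u)^{r-1}/u$.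

*Proof.* Passing to ordered tuples, the sum is at most the coefficient $[z^u]L^r$ with $L=\sum_{j\ge1}z^j/j$. As $L'=1/(1-z)$,
$$u[z^u]L^r=[z^{u-1}](L^r)'=r[z^{u-1}]L^{r-1}L'=r\sum_{k<u}[z^k]L^{r-1}\le r\Big(\sum_{j\le u}\frac1j\Big)^{r-1}\le r(1+\log u)^{r-1}.\qquad\square$$

**Lemma 6.** If $2\le u\le v$ and $v\ge20$, the proportion of $S_n$ conjugate into $D(u,v)$ is $O\big(\frac{1+\log u}{uv^2}\big)$.

*Proof.* Let $x=(g,h)$, let $g$ have cycles $O_1,\dots,O_r$ of lengths $a_1,\dots,a_r$, and put $A=\prod a_i$. The set $O_i\times[v]$ is $x$-invariant, and on it the group $\langle g|_{O_i}\rangle\times C_{S_v}(h)$, of order $a_i|C(h)|$, acts faithfully and commutes with $x$. Acting independently on the $r$ strips, we get $|C_{S_n}(x)|\ge A|C(h)|^r$. The type of $x$ depends only on the types of $g$ and $h$, so the proportion is at most $\sum_{g,h}A^{-1}|C(h)|^{-r}$. By Lemma 4, for $r\ge2$, $\sum_h|C(h)|^{-r}\le(2/v)^{r-2}K/v^2$. With Lemma 5 the proportion is at most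
$$\frac K{v^2}\sum_{r\ge2}\Big(\frac2v\Big)^{r-2}\frac{r(1+\log u)^{r-1}}u=\frac{K(1+\log u)}{uv^2}\sum_{r\ge2}r\Big(\frac{2(1+\log u)}v\Big)^{r-2}\le\frac{K(1+\log u)}{uv^2}\sum_{r\ge2}r2^{-(r-2)},$$
since $4(1+\log u)\le4(1+\log v)\le v$ for $v\ge20$. The last series converges. $\square$

**Lemma 7.** Let $\mathcal D$ be the set of $x\in S_n$ conjugate into some $D(u,v)$ with $u\le v$, $uv=n$ and $u,v>1$ both powers of a common integer. Its proportion is $O(n^{-3/2}\log n)$.

*Proof.* Write $n=n_0^L$ with $n_0\ge2$ not a perfect power; $L$ is the greatest common divisor of the exponents in the prime factorization of $n$. If $n=s^k$, then $k\mid L$ and $s=n_0^{L/k}$. So any integer having $n$ as a power is a power of $n_0$. If $u=s^i$ and $v=s^j$, then $n=s^{i+j}$, so $s$, and hence $v$, is a power of $n_0$. Also $v\ge\sqrt n\ge20$, and $uv^2=nv$. By Lemma 6 the proportion is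
$$O\Big(\frac{\log n}n\sum_{v=n_0^j\ge\sqrt n}\frac1v\Big)=O(n^{-3/2}\log n),$$
as the sum is geometric with ratio at most $\frac12$ and first term at most $n^{-1/2}$. $\square$

## 4. Reduction of the upper bound to three families

Let $x\in G$ with $G$ primitive of degree $n$ and $A_n\not\le G$. Discard the $x$ of order $\le n/4$, those with at least $R$ cycles, and those in $\mathcal D$. These three sets do not depend on $G$, and by Lemmas 1, 2 and 7 they cost $O(n^{-3/2}\log n)$. So from now on
$$\mathrm{ord}(x)>n/4,\qquad x\text{ has fewer than }R=10\log_2n\text{ cycles},\qquad x\notin\mathcal D. \tag{3}$$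
By [GMPS] one of cases 1, 2, 3 holds.

**Product structure when $\ell\ge2$.** We want to see $G$ inside a wreath product. In cases 1 and 2, $N=T_1\times\dots\times T_\ell$ acts on $\Delta^\ell$ componentwise, with $T$ transitive on $\Delta$. $G$ normalizes $N$, so it permutes the simple factors $T_i$. Hence it permutes the $\ell$ partitions of $\Delta^\ell$ into orbits of $\prod_{j\ne i}T_j$. The $i$-th of these partitions consists of the fibres of the $i$-th coordinate map. A permutation that sends the $i$-th partition to the $\sigma(i)$-th, for all $i$, permutes the coordinates by $\sigma$ and applies a permutation of $\Delta$ in each coordinate. That is, $G\le\mathrm{Sym}(\Delta)\wr S_\ell$ in product action. Put $t=|\Delta|$; then $t\ge5$, since the nonabelian simple group $T$ acts faithfully on $\Delta$.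

Lemma 3 has settled case 1 with $\ell=1$. Three families are left: wreath products with $\ell\ge2$; projective groups (case 2 with $\ell=1$); affine groups.

## 5. Wreath products in product action

Let $x\in\mathrm{Sym}(t)\wr S_\ell$, $n=t^\ell$, $t\ge5$, $\ell\ge2$, and let $\sigma$ be the image of $x$ in $S_\ell$. We show that no such $x$ satisfies (3).

**Step 1: a coordinate cycle of length $s\ge2$ forces many cycles.** *Claim: if $c$ is a $\sigma$-cycle of length $s\ge2$, then $x$ has at least $t^{\lfloor s/2\rfloor}/s>1$ cycles on $\Delta^c$.*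

On $\Delta^c$ number the coordinates so that the $i$-th coordinate of $x(y)$ is $g_iy_{i-1}$ (indices mod $s$). In the new coordinates $z_1=y_1$, $z_i=(g_ig_{i-1}\cdots g_2)^{-1}y_i$, the map $x$ becomes
$$(z_1,\dots,z_s)\mapsto(gz_s,z_1,\dots,z_{s-1}),\qquad g=g_1g_sg_{s-1}\cdots g_2,$$
so $x^s=(g,\dots,g)$. Let $g$ have orbits $O_i$ of sizes $a_i$. For a sequence $i_1,\dots,i_{\lfloor s/2\rfloor}$ consider the $x^s$-invariant set $O_{i_1}^2\times O_{i_2}^2\times\cdots$, times a further factor $O_{i_1}$ if $s$ is odd. Its size is at least $\prod_ja_{i_j}^2$. Its $\langle x^s\rangle$-orbits have size $\mathrm{lcm}_j(a_{i_j})\le\prod_ja_{i_j}$. So it contains at least $\prod_ja_{i_j}$ of them. The sets for different sequences are disjoint, so $\langle x^s\rangle$ has at least $\big(\sum a_i\big)^{\lfloor s/2\rfloor}=t^{\lfloor s/2\rfloor}$ orbits. Each $\langle x\rangle$-orbit contains at most $s$ of these. Finally $5^{\lfloor s/2\rfloor}>s$ for all $s\ge2$. This proves the claim.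

As an example take $t=5$, $s=2$, $g$ a $5$-cycle. Then $x(y_1,y_2)=(gy_2,y_1)$ has no fixed point, $x^2=(g,g)$ has only cycles of length $5$, and $x^5(y_1,y_2)=(g^3y_2,g^2y_1)$ has the five fixed points $y_2=g^2y_1$. So the type is $(5,10,10)$: three cycles, and the claim gives at least $5/2$.

**Step 2: contradiction in every case.** The number of cycles of $x$ on $\Delta^\ell$ is at least that on $\Delta^c$, by projection.

* Suppose some $\sigma$-cycle has length $s>\ell/2$. Then $s\ge2$ as $\ell\ge2$, so $\lfloor s/2\rfloor\ge s/3>\ell/6$, and $x$ has more than $t^{\ell/6}/\ell=n^{1/6}/\ell\ge n^{1/6}/\log n>R$ cycles, a contradiction. (Here $\ell\le\log n$ because $t\ge5$.) So every $\sigma$-cycle has length $s\le\ell/2$.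
* Suppose $x$ has at least two cycles on $\Delta^c$ for some $\sigma$-cycle $c$ of length $s$. As $x$ preserves the product decomposition $\Delta^c\times\Delta^{\mathrm{rest}}$, it is conjugate into $D(t^s,t^{\ell-s})$, and $t^s\le t^{\ell-s}$. So $x\in\mathcal D$, a contradiction.
* Otherwise $x$ has one cycle on every $\Delta^c$. By the claim no $\sigma$-cycle has length $\ge2$, so $\sigma=1$, and every coordinate of $x$ is a $t$-cycle. Then all cycles of $x$ have length $t$, and there are $t^{\ell-1}\ge\sqrt n>R$ of them, a contradiction.

So this family contributes nothing beyond the discarded sets. The case of one cycle, where Lemma 6 is silent, was removed by counting cycles.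

## 6. Projective groups

Now the socle is $PSL_d(q)$ on points or hyperplanes, $n=\frac{q^d-1}{q-1}$, $d\ge2$. The hyperplane action is the point action on the dual space, so consider points of $V=\mathbb F_q^d$. Note $q^{d-1}\le n\le2q^{d-1}$. For given $n$, each $d$ determines $q$, and $d\le1+\log_2n$.

**Step 1: $G\le P\Gamma L_d(q)$.** We need to know what $x$ looks like.

For $d=2$, $PSL_2(q)$ is $2$-transitive on $q+1\ge3$ points. So a point stabilizer fixes only one point, and its normalizer, which permutes its fixed points, fixes that point too; the stabilizer is self-normalizing. Hence the centralizer of $PSL_2(q)$ in the symmetric group is trivial and the normalizer embeds in $\mathrm{Aut}(PSL_2(q))=P\Gamma L_2(q)$ ($q\ge4$), which is contained in the normalizer. So the normalizer is $P\Gamma L_2(q)$, and it contains $G$.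

For $d\ge3$, the stabilizer in $PSL_d(q)$ of two points $\langle e_1\rangle,\langle e_2\rangle$ is transitive on the $n-q-1\ge q^2$ points off their line: any vector independent of $e_1,e_2$ can be taken as the third member of a basis, and the determinant is corrected by scaling $e_1$. The other orbits lie on the line and have size at most $q-1$ (the two points themselves are orbits of size $1$). A permutation normalizing $PSL_d(q)$ carries two-point stabilizers to two-point stabilizers and their largest orbits to their largest orbits. So it maps lines to lines, and it lies in $P\Gamma L_d(q)$ by the fundamental theorem of projective geometry.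

**Step 2: no field automorphisms.** Elements outside $PGL_d(q)$ have order too small. Suppose $x$ lifts to a $\sigma$-semilinear map $T$, with $\sigma$ of order $s\ge2$, $q=q_0^s$, and $\mathbb F_{q_0}$ the fixed field of $\sigma$. Write $T=A\circ\sigma$ with a matrix $A$ and $\sigma$ acting on coordinates, and let $B=T^s$, which is linear. From $TB=BT$ we get $A\,\sigma(B)=BA$, so $B$ is similar to $\sigma(B)$. The invariant factors of $\sigma(B)$ are obtained by applying $\sigma$ to those of $B$. So the invariant factors of $B$ are fixed by $\sigma$ and lie in $\mathbb F_{q_0}[X]$, and $B$ is conjugate in $GL(d,q)$ to a matrix $M\in GL(d,q_0)$, its rational canonical form. A power of $M$ that is scalar is a scalar in $\mathbb F_{q_0}^*$. So the order of $B$ modulo scalars is the number of powers of $M$ that are distinct modulo $\mathbb F_{q_0}^*$. These give distinct one-dimensional subspaces of $\mathbb F_{q_0}[M]$, which has dimension $\le d$. Hence, for large $n$,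
$$\mathrm{ord}(x)\le s\,\frac{q_0^d-1}{q_0-1}\le2sq_0^{d-1}=2sq^{(d-1)/s}\le2(\log_2n)\sqrt n<\frac n4,$$
which contradicts (3).

**Step 3: $x$ nearly generates an abelian group.** So $x\in PGL(d,q)$. Let $T\in GL(d,q)$ be a lift, $\mu$ its minimal polynomial, $\delta_0=\deg\mu$. For a nonconstant $m\mid\mu$ put
$$K_m=(\mathbb F_q[X]/m)^*/\mathbb F_q^*,\qquad K=K_\mu\cong\mathbb F_q[T]^*/\mathbb F_q^* .$$
The group $K$ acts faithfully on points, since a linear map fixing all points is scalar. Moreover $x\in K$, $|K|\le\frac{q^{\delta_0}-1}{q-1}\le n$ and $\mathrm{ord}(x)>n/4$, so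
$$|K:\langle x\rangle|\le3. \tag{4}$$
Also $q^{d-1}/4\le n/4<\mathrm{ord}(x)\le|K|\le2q^{\delta_0-1}$, so $q^{d-\delta_0}<8$. Thus if $\delta_0<d$, then $q<8$ and $d-\delta_0\le2$.

**Step 4: $d=2$.** Here $q=n-1$, and we list the possibilities for $\mu$.

* $\mu$ irreducible of degree $2$: $V$ is a line over $\mathbb F_q[T]\cong\mathbb F_{q^2}$, so $K$ is regular on points, and by (4) the type is $j$ cycles of length $n/j$, $j\le3$.
* $\mu$ with distinct linear factors: $K\cong(\mathbb F_q^*\times\mathbb F_q^*)/\mathbb F_q^*$ has order $q-1$, fixes two points and is regular on the others. The type is $1,1$ and $j$ cycles of length $\frac{q-1}j$, where $\frac{q-1}j>\frac{q+1}4$ forces $j\le3$.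
* $\mu=(X-\lambda)^2$: $x$ has order $p$, where $q$ is a power of the prime $p$. The type is $1$ and $q/p$ cycles of length $p$, and $p>(q+1)/4$. So $q/p$ is a power of $p$ less than $4$. For $n$ large this forces $q=p$ and type $(1,n-1)$ with $n-1$ prime.
* $\mu$ linear: $x=1$, excluded.

So $x$ has type $(n)$, $(1,1,n-2)$, or $(1,n-1)$ with $n-1$ prime, all counted in $M(n)$; or one of at most four types ($j=2,3$ in the first two items) with $|C|\ge((n-2)/3)^2$. The latter contribute $O(n^{-2})$.

**Step 5: $d\ge3$, a count of types.** We must not pay for each of the many $T$ separately; we show that few types occur. Write $V\cong\bigoplus_i\bigoplus_j\mathbb F_q[X]/\varphi_i^{\lambda_{ij}}$ as a module for $X\mapsto T$, with distinct irreducible $\varphi_i$ of degree $f_i$ and partitions $\lambda_i=(\lambda_{i1},\lambda_{i2},\dots)$. The *datum* of $T$ is the multiset of pairs $(f_i,\lambda_i)$. It remembers the degrees but forgets the polynomials.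

For example, if $d=3$ and $T$ has minimal polynomial $\psi\cdot(X-\lambda)$ with $\psi$ an irreducible quadratic, the datum is $\{(2,(1)),(1,(1))\}$. Here $K\cong(\mathbb F_{q^2}^*\times\mathbb F_q^*)/\mathbb F_q^*\cong\mathbb F_{q^2}^*$ has one fixed point, one orbit of $q+1$ points (a line), and is regular on the other $q^2-1$ points. If $x$ generates $K$, its type is $(1,q+1,q^2-1)$.

*The datum determines $K$ with its action on points, up to isomorphism.* Let $\varphi$ be irreducible of degree $f$ and $B=\mathbb F_q[X]/\varphi^e$, a local ring with nilpotent maximal ideal $(\varphi)$. As $\varphi$ is separable, $\varphi'(X)$ is a unit of $B$. Moreover $\varphi(X)$ is nilpotent. So by Hensel's lemma $\varphi$ has a root $\xi\in B$ with $\xi\equiv X$ mod $\varphi$, and $\mathbb F_q[\xi]\cong\mathbb F_{q^f}$ maps isomorphically onto the residue field. Consider the homomorphism $\mathbb F_{q^f}[Y]/Y^e\to B$ that is this embedding on $\mathbb F_{q^f}$ and sends $Y$ to $\varphi$. It is onto, since each $\varphi^iB/\varphi^{i+1}B$ is one-dimensional over the residue field. Both sides have dimension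 $ef$ over $\mathbb F_q$, so it is an isomorphism, and it maps $(Y^j)$ onto $(\varphi^j)$. Apply this to each $\varphi_i$ with $e=\max_j\lambda_{ij}$. The pair (algebra $\mathbb F_q[T]$, module $V$) is isomorphic to
$$\Big(\prod_i\mathbb F_{q^{f_i}}[Y]/Y^{\max_j\lambda_{ij}},\ \ \bigoplus_i\bigoplus_j\mathbb F_{q^{f_i}}[Y]/Y^{\lambda_{ij}}\Big),$$
which depends only on the datum. This determines $K=\mathbb F_q[T]^*/\mathbb F_q^*$ as a permutation group on the points of $V$, up to isomorphism.

*At most $8$ types per datum.* All generators of a cyclic permutation group have the same type, so the type of $x$ is determined by the subgroup $\langle x\rangle\le K$, of index at most $3$. By (4) the abelian group $K$ is generated by two elements: $x$ and a preimage of a generator of the cyclic group $K/\langle x\rangle$. A subgroup of index $2$ is the kernel of a nonzero homomorphism to $\mathbb Z/2$, so there are at most $2^2-1=3$. A subgroup of index $3$ is the kernel of exactly two nonzero homomorphisms to $\mathbb Z/3$, so there are at most $(3^2-1)/2=4$. With $K$ itself this makes at most $8$.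

*Number of data.* Hence for each $d$ there are at most $8N(d)$ types, where $N(d)$ is the number of data with $\sum_if_i|\lambda_i|=d$. A datum is a multiset of pairs $(f,\lambda)$, and the pairs with $f|\lambda|=m$ number $c_m=\sum_{j\mid m}p(j)$, where $j=|\lambda|$ and $p(\cdot)$ is the partition function. So
$$\sum_dN(d)z^d=\prod_{m\ge1}(1-z^m)^{-c_m}.$$
Since $\sum_jp(j)z^j=\prod_m(1-z^m)^{-1}$ converges for $|z|<1$, $p(j)=e^{o(j)}$, so $c_m=e^{o(m)}$. Therefore the product above converges for $|z|<1$, and $N(d)=e^{o(d)}$.

**Step 6: $d\ge3$, the size of $|C|$.** We show that every type other than $(n)$ has $|C|$ at least a constant times $n^2/q$.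

*$\mu$ irreducible, $\delta_0=d$.* $K$ is regular on points, so $x$ has $j\le3$ cycles of length $n/j$: either type $(n)$, or $|C|\ge n^2/9$.

*$\mu$ irreducible, $\delta_0<d$.* $V$ is a vector space over $\mathbb F_{q^{\delta_0}}$, so $\delta_0\mid d$ and $\delta_0\le d/2$. Then $d\le2(d-\delta_0)\le4$, and $q<8$ by Step 3. So $n$ is bounded, excluded.

*$\mu$ reducible.* Let $\psi$ be an irreducible factor of least degree $f$, and $\mu=\psi\mu'$ with $\mu'$ nonconstant. There is a vector $v$ with annihilator $\mu$, hence for each $m\mid\mu$ a vector $v_m=(\mu/m)(T)v$ with annihilator $m$. We have $T^iv_m\in\mathbb F_q^*v_m$ if and only if $X^i$ is a scalar mod $m$. So the $x$-cycle of the point $\langle v_m\rangle$ has length equal to the order of the image of $x$ under the natural map $K\to K_m$.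

This map is onto. Given $g$ coprime to $m$, let $t$ be the product of the irreducible factors of $\mu$ dividing neither $m$ nor $g$. Then $g+mt\equiv g$ mod $m$, and $g+mt$ is coprime to $\mu$. To check this, let $\pi$ be an irreducible factor of $\mu$. If $\pi\mid m$, then $g+mt\equiv g\not\equiv0$ mod $\pi$. If $\pi\nmid m$ and $\pi\mid g$, then $\pi\nmid t$ and $g+mt\equiv mt\not\equiv0$. If $\pi$ divides neither, then $\pi\mid t$ and $g+mt\equiv g\not\equiv0$. Hence by (4) the image of $\langle x\rangle$ has index at most $3$ in $K_m$, and the cycle length is at least $|K_m|/3$. Moreover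
$$\frac{|K|}{|K_m|}=\frac{|(\mathbb F_q[X]/\mu)^*|}{|(\mathbb F_q[X]/m)^*|}\le q^{\delta_0-\deg m},$$
as the kernel of the map of unit groups lies in the coset $1+m\,\mathbb F_q[X]/\mu$. Since $|K|\ge\mathrm{ord}(x)>n/4$, the cycles at $v_\mu,v_{\mu'},v_\psi$ have lengths
$$>\frac n4,\qquad\ge\frac{|K|}{3q^f}>\frac n{12q^f},\qquad\ge\frac{q^f-1}{3(q-1)}\ge\frac{q^{f-1}}3 . \tag{5}$$

If $\mu'\ne\psi$ up to constants, the three annihilators differ. The annihilator is constant along a cycle, because $T$ is invertible and commutes with polynomials in $T$. So the three cycles are distinct, and the product of the lengths (5) gives $|C|\ge\frac{n^2}{144q}$.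

If $\mu=\psi^2$ up to constants, the three cycles are not distinct and we exclude the case. The group $1+\psi\,\mathbb F_q[X]/\psi^2$ has order $q^f$, is elementary abelian since $(1+\psi a)^p=1$ in characteristic $p$ with $\psi^2=0$, and meets $\mathbb F_q^*$ trivially. So it embeds in $K$. By (4) its image has a cyclic subgroup of index $\le3$, and cyclic subgroups of it have order at most $p$. So $q^f\le3p\le3q$, whence $q^{f-1}\le3$ and $f\le2$. If $\delta_0=2f=d\ge3$, then $f=2$, $d=4$, $q\le3$. If $\delta_0<d$, then $q<8$ and $d\le\delta_0+2\le6$. In both cases $n$ is bounded, excluded.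

**Step 7: the sum over $d\ge3$.** Type $(n)$ is counted in $M(n)$, as $n=\frac{q^d-1}{q-1}$. For the other types, $q\le n^{1/(d-1)}$ gives $1/|C|\le144\,n^{-2+1/(d-1)}$. Their total contribution is
$$O\Big(\sum_{3\le d\le1+\log_2n}N(d)\,n^{-2+1/(d-1)}\Big)=O(n^{-3/2})+n^{-5/3+o(1)}=O(n^{-3/2}).$$
The term $d=3$ is $O(n^{-3/2})$. For $d\ge4$ the exponent is at most $-5/3$, and $\sum_{d\le1+\log_2n}N(d)=n^{o(1)}$ because $N(d)=e^{o(d)}$. The example in Step 5, with $|C|=(q+1)(q^2-1)$, shows that $d=3$ does contribute types of size about $n^{-3/2}$.

## 7. Affine groups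

Let $x\in AGL(V)$, $V=\mathbb F_p^d$, $n=p^d$, and $x(v)=Av+w$.

**Step 1: splitting off the unipotent part.** Put $V_0=\ker(A-1)^d$ and $V_1=\mathrm{im}(A-1)^d$, so $V=V_0\oplus V_1$ with both parts $A$-invariant. Conjugating $x$ by a translation changes $w$ by an element $(A-1)u$ with $u\in V$ arbitrary. As $A-1$ is invertible on $V_1$, we may arrange $w\in V_0$. So $x=(x_0,x_1)$, where $x_0\in AGL(V_0)$ has unipotent linear part and $x_1=A|_{V_1}$ is linear without eigenvalue $1$. Put $a=\dim V_0$, $b=\dim V_1$.

**Step 2: using $x\notin\mathcal D$.** Here the product estimate of Section 3 removes nearly all linear algebra. All sizes are powers of $p$, so $\mathcal D$ is available.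

*If $V_1=U\oplus W$ with $U,W\ne0$ $A$-invariant:* $x$ preserves the product $U\times(V_0\oplus W)$. On each factor it has at least two cycles: it fixes $0\in U$, and $V_0\times\{0\}$ is a proper nonempty invariant subset of $V_0\oplus W$. Whichever factor is smaller, $x\in\mathcal D$, excluded. Hence $V_1$ is $0$ or indecomposable.

*If $V_0,V_1\ne0$:* $x_1$ has at least two cycles since it fixes $0$. So $|V_1|\le|V_0|$ would give $x\in\mathcal D$. Hence $|V_0|<|V_1|$, and then $x_0$ must be transitive on $V_0$, as otherwise $x\in\mathcal D$. That is, $x_0$ is a $p^a$-cycle.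

**Step 3: when a unipotent affine map is a single cycle.** This settles the one-cycle case, where Lemma 6 gives nothing. An affine map of $\mathbb F_p^a$ ($a\ge1$) with unipotent linear part is a unipotent element $1+E$ of $GL(a+1,p)$ with $E^{a+1}=0$, and $(1+E)^{p^i}=1+E^{p^i}=1$ once $p^i\ge a+1$. So its order is $1$ or $p^e$ with $p^{e-1}\le a$, and hence is $\le pa$. If $x_0$ is a $p^a$-cycle with $a\ge1$, then $p^{a-1}\le a$, i.e. $a=1$ or $p=a=2$.

**Step 4: $V_1=0$.** Then $n/4<\mathrm{ord}(x)\le pd$ gives $p^{d-1}<4d$. If $d\ge2$, then $2^{d-1}<4d$ bounds $d$, and $p\le p^{d-1}<4d$ bounds $p$. So for large $n$ we have $d=1$, and $x$ is a $p$-cycle: type $(n)$ with $n$ prime, counted in $M(n)$.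

**Step 5: $V_1\ne0$, cycle lengths.** By Step 2, $V_1\cong\mathbb F_p[X]/(\varphi^k)$ with $\varphi$ irreducible, $\varphi\ne X,X-1$, $\deg\varphi=f$, $fk=b$; and $a\in\{0,1,2\}$, with $a=2$ only if $p=2$. Let $\omega\mid p^f-1$ be the order of $X$ mod $\varphi$. Since $p\nmid\omega$, $X^\omega-1$ is separable and divisible exactly once by $\varphi$. So $X^{\omega p^i}-1=(X^\omega-1)^{p^i}$ has $\varphi$-valuation exactly $p^i$. The kernel of $(\mathbb F_p[X]/\varphi^j)^*\to(\mathbb F_p[X]/\varphi)^*$ is a $p$-group, so the order of $X$ mod $\varphi^j$ is $\omega$ times a power of $p$. Hence it is $\omega p^{e_j}$, $p^{e_j}$ being the least power of $p$ that is $\ge j$. Put $e=e_k$.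

Elements of $\varphi^iV_1\setminus\varphi^{i+1}V_1$ ($i<k$) have annihilator $\varphi^{k-i}$, hence cycle length $\omega p^{e_{k-i}}$ under $x_1$. So all cycles of $x$ on $V_0\times(V_1\setminus\varphi V_1)$ have length
$$c=\mathrm{lcm}(p^a,\omega p^e)=\omega p^{\max(a,e)}=\mathrm{ord}(x)>n/4.$$
If there are $N$ of them, then $Nc=p^a\cdot p^{b-f}(p^f-1)<n$, so $N\le3$.

The type of $x$ is determined by $(a,f,k,\omega)$: there is the cycle $V_0\times\{0\}$, and on the $i$-th layer all cycles have length $\omega p^{\max(a,e_{k-i})}$. Hence it is determined by $(a,f,N)$, as $b=d-a$, $k=b/f$, and $N$ determines $c$, hence $\omega$. So there are $O(\log n)$ types.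

**Step 6: $N\ge2$.** Two cycles of length $c$ give $|C|\ge c^2>n^2/16$. The total contribution is $O(n^{-2}\log n)$.

**Step 7: $N=1$.** Now $\omega p^{\max(a,e)}=p^{a+f(k-1)}(p^f-1)$. Comparing $p$-parts, $\omega=p^f-1$ and $\max(a,e)=a+f(k-1)$.

* $k=1$: the type is $(p^a,n-p^a)$. This is $(1,n-1)$ with $n$ a prime power; or $(p,n-p)$ with $d=1+f\ge2$; or $(4,n-4)$ with $p=2$. All are counted in $M(n)$.
* $k\ge2$, $a\ge1$: then $a+f(k-1)>a$, so $e=a+f(k-1)\ge k$. But $p^e$ is the least power of $p$ that is $\ge k$, so $p^{e-1}<k$, which gives $2^{k-1}<k$, impossible.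
* $k\ge2$, $a=0$: $e=f(k-1)\ge1$, so $p^{f(k-1)-1}<k$. If $f\ge2$, then $2^{2k-3}<k$, impossible for $k\ge2$. So $f=1$, $k=d$ and $p^{d-2}<d$. For $d\ge3$ this forces $d=3$, $p=2$, that is $n=8$, excluded. For $d=2$ we have $\omega=p-1$ and layers of sizes $p(p-1)$, $p-1$ and the point $0$, each a single cycle. So the type is $(1,p-1,p(p-1))$, a single type with $|C|\ge p(p-1)^2$, contributing $O(n^{-3/2})$.

**The upper bound in Theorem B.** Up to sets of total proportion $O(n^{-3/2}\log n)$, every $x$ counted by $P(n)$ has one of the types contributing to $M(n)$, under exactly the conditions on $n$ in (2): type $(n)$ arose for $n$ prime (Step 4) or $n=\frac{q^d-1}{q-1}$ (Section 6); $(1,n-1)$ for $n-1$ prime (Section 6) or $n$ a prime power; $(1,1,n-2)$ for $n-1$ a prime power; $(p,n-p)$ for $n=p^d$, $d\ge2$; $(4,n-4)$ for $n$ a power of $2$. So $P(n)\le M(n)+O(n^{-3/2}\log n)$. With the lower bound of Section 2 this proves the two inequalities of Theorem B, and hence Theorem A. $\blacksquare$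

## 8. The degrees $n=p^2$: the error term has the right order

Let $n=p^2$, $p\ge7$ prime, and $G=S_p\wr S_2$ in product action on $[p]\times[p]$.

**Step 1: $G$ is primitive and does not contain $A_n$.** The stabilizer of $(y_1,y_2)$ has orbits of size $1$, $2(p-1)$ (exactly one coordinate changed) and $(p-1)^2$. In a partition preserved by the transitive group $G$, the part containing $(y_1,y_2)$ is a union of such orbits, including $\{(y_1,y_2)\}$, and its size divides $p^2$. The sizes $2p-1$ and $p^2-2p+2$ lie strictly between $p$ and $p^2$, so the part has size $1$ or $p^2$. Also $|G|=2(p!)^2<\frac12(p^2)!$, since $(p^2)!/(p!)^2\ge(2p)!/(p!)^2=\binom{2p}p>4$.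

**Step 2: many types.** For $2\le b\le(p-1)/2$, $G$ contains the pair ($p$-cycle, element of type $(b,p-b)$). As $p$ is prime to $b$ and $p-b$, it has type $(pb,p(p-b))$ on the $n$ points, of proportion $\frac1{p^2b(p-b)}\ge\frac1{p^3b}$. These types are distinct and are not among those in $M(n)$: the type $(p,n-p)$ would need $b=1$, and $\varepsilon=0$. By Section 2, all types in $M(n)$ are present in addition, for large $p$. So
$$P(n)-M(n)\ge p^{-3}\sum_{2\le b\le(p-1)/2}\frac1b\gg n^{-3/2}\log n .$$
This completes the proof of Theorem B. $\blacksquare$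

## 9. The value of $\limsup nP(n)$, and Mersenne primes

We prove Corollary C. Under the stated hypotheses $M(n)=0$ (if $n=\frac{q^2-1}{q-1}=q+1$, then $n-1$ is a prime power), so the first claim is Theorem B. For the second, Theorem B gives $\limsup nP(n)=\limsup nM(n)$, and as $n\to\infty$
$$nM(n)=\alpha+\beta+\tfrac12\gamma+\delta\,\tfrac n{p(n-p)}+\tfrac14\varepsilon+o(1).$$

**Step 1: $n$ not a prime power, or $n$ prime.** For large $n$, $\delta=\varepsilon=0$, so the value is $\le\frac52+o(1)$.

**Step 2: $n=p^d$, $d\ge2$, $p$ odd.** Then $n-1$ is even, so $\gamma=1$ would need $p^d-1=2^k$. If $d$ is odd, $\frac{p^d-1}{p-1}=1+p+\dots+p^{d-1}>1$ is a sum of an odd number of odd terms, hence an odd divisor of $2^k$, impossible. If $d$ is even, $p^{d/2}-1$ and $p^{d/2}+1$ are both powers of $2$ and differ by $2$, so they are $2$ and $4$ and $n=9$. So $\gamma=0$ for large $n$. Also $\varepsilon=0$. As $n\ge p^2$, $\frac n{p(n-p)}=\frac1{p-p^2/n}\le\frac1{p-1}\le\frac14$ for $p\ge5$, and it is $\frac13+o(1)$ for $p=3$. The value is $\le2+\frac13+o(1)$, below $\frac52$ for large $n$.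

**Step 3: $n=2^d$.** Here $\beta=\delta=\varepsilon=1$, contributing $1+\frac12+\frac14=\frac74$ in the limit. We determine $\alpha$ and $\gamma$; $n$ is not prime.

Suppose $2^d=\frac{q^e-1}{q-1}=1+q+\dots+q^{e-1}$ with $e\ge3$. By parity $q$ is odd and $e$ is even, so $2^d=(q+1)(1+q^2+\dots+q^{e-2})$. The second factor exceeds $1$ and is a power of $2$. It has $e/2$ odd terms, so $e/2$ is even. Hence it is divisible by $1+q^2\equiv2\pmod4$ (group the terms in pairs). So $1+q^2$ is a power of $2$, which must be $2$, and $q=1$, a contradiction. Thus $\alpha=1$ only through $e=2$, that is $q=2^d-1$. So $\alpha=1$ if and only if $\gamma=1$ if and only if $2^d-1$ is a prime power.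

Suppose $2^d-1=r^k$ with $r$ prime and $k\ge2$; then $r$ is odd. If $k$ is even, $r^k\equiv1\pmod4$, which contradicts $2^d-1\equiv3\pmod4$. If $k$ is odd, $\frac{r^k+1}{r+1}=r^{k-1}-r^{k-2}+\dots+1>1$ has an odd number of odd terms, so it is an odd divisor of $2^d$, a contradiction. So $\alpha=\gamma=1$ if and only if $2^d-1$ is a Mersenne prime. In that case the limiting value is $\frac74+1+\frac12=\frac{13}4$; otherwise it is $\frac74$.

**Step 4: $\frac52$ is attained in the limit.** Let $n=p+1$ with $p$ an odd prime and $n$ not a power of $2$, for example $p\equiv1\pmod4$; there are infinitely many such $p$. Then $\alpha=\beta=\gamma=1$, and $\delta=\varepsilon=0$ as $n$ is even and not a power of $2$. This gives the limit $\frac52$ along an infinite sequence.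

Hence $\limsup_n nP(n)=\frac{13}4$ if there are infinitely many Mersenne primes, and $\frac52$ otherwise. $\blacksquare$
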